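\title{Directed J\'onsson terms of linear length}

\begin{abstract}
We prove that an algebra with J\'onsson terms $J_1,\dots,J_{2n+1}$ has directed J\'onsson terms $D_1,\dots,D_{2n+1}$. In particular, the least length of directed J\'onsson terms cannot grow exponentially in $n$, which answers a question of Kazda, Kozik, McKenzie and Moore in the negative. The bound $2n+1$ is attained by a finite algebra for every $n\ge 1$, and a pair $(n,m)$ occurs as the pair of least lengths of some algebra exactly when $n+1\le m\le 2n+1$. Both conditions describe walks in a digraph on binary term operations, and the proof reverses the backward edges of such a walk one at a time without changing its length.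
\end{abstract}

\section{Introduction}

An \emph{algebra} $\mathbf A$ is a nonempty set $A$ with a family of finitary \emph{basic operations}. A \emph{term} is a formal expression built from variables and the symbols of the basic operations; a term in $k$ variables defines a $k$-ary \emph{term operation} on $A$, and an \emph{identity} $s=t$ holds in $\mathbf A$ if $s$ and $t$ define the same operation.

\begin{definition}\label{def:J}
Let $n\ge 0$ and $m\ge 1$. The algebra $\mathbf A$ is $\mathrm J(n)$, or has \emph{J\'onsson terms of length $n$}, if there are terms $J_1(x,y,z),\dots,J_{2n+1}(x,y,z)$ such that $\mathbf A$ satisfies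
\[ J_i(x,y,x)=x\quad(1\le i\le 2n+1),\qquad J_1(x,x,y)=x,\qquad J_{2n+1}(x,y,y)=y,\]
\[ J_{2i-1}(x,y,y)=J_{2i}(x,y,y),\qquad J_{2i}(x,x,y)=J_{2i+1}(x,x,y)\qquad(1\le i\le n).\]
It is $\mathrm{DJ}(m)$, or has \emph{directed J\'onsson terms of length $m$}, if there are terms $D_1(x,y,z),\dots,D_m(x,y,z)$ such that $\mathbf A$ satisfies
\[ D_i(x,y,x)=x\quad(1\le i\le m),\qquad D_1(x,x,y)=x,\qquad D_m(x,y,y)=y,\]
\[ D_i(x,y,y)=D_{i+1}(x,x,y)\qquad(1\le i<m).\]
\end{definition}

Call a ternary term $t$, or its term operation, \emph{special} if $t(x,y,x)=x$ holds. The conditions $\mathrm J(0)$ and $\mathrm{DJ}(1)$ coincide: each asks for one special term with $t(x,x,y)=x$ and $t(x,y,y)=y$, that is, a \emph{majority term}, such as $(x\wedge y)\vee(y\wedge z)\vee(x\wedge z)$ in a lattice. In general a special term $t$ links the binary operation $t(x,x,y)$ to the binary operation $t(x,y,y)$. A majority term links $x$ to $y$ in one step, and both conditions of Definition~\ref{def:J} ask for a chain of such links from $x$ to $y$. In $\mathrm{DJ}(m)$ all $m$ links are crossed from $t(x,x,y)$ to $t(x,y,y)$. In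 $\mathrm J(n)$ the $n+1$ odd-numbered links are crossed in this direction and the $n$ even-numbered links are crossed against it. The least length in either sense measures how far the algebra is from having a majority term.

\begin{example}\label{ex:two}
Let $\mathbf A$ be the set $\{0,1\}$ with the single operation $x\vee(y\wedge z)$. The terms $D_1=x\vee(y\wedge z)$ and $D_2=z\vee(x\wedge y)$ are special, and
\[ D_1(x,x,y)=x,\qquad D_1(x,y,y)=x\vee y=D_2(x,x,y),\qquad D_2(x,y,y)=y .\]
So $\mathbf A$ is $\mathrm{DJ}(2)$. It is not $\mathrm{DJ}(1)$: since $t_1\vee(t_2\wedge t_3)\ge t_1$, every term operation is bounded below by one of its variables, while a majority operation takes the value $0$ at $(1,0,0)$, $(0,1,0)$ and $(0,0,1)$.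
\end{example}

Kazda, Kozik, McKenzie and Moore \cite{KKMM} proved that an algebra that is $\mathrm J(n)$ for some $n$ is $\mathrm{DJ}(m)$ for some $m$, where $m$ can be bounded by a function of $n$ alone. The following problem comes from \cite{KKMM}.

\medskip\noindent\textbf{Problem.} \emph{Is there a sequence of algebras $\mathbf A_1,\mathbf A_2,\dots$ such that $\mathbf A_n$ is $\mathrm J(n)$, while the least $m_n$ for which $\mathbf A_n$ is $\mathrm{DJ}(m_n)$ satisfies $m_n\ge c^n$ for some constant $c>1$ and all sufficiently large $n$?}
\medskip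

A positive answer is plausible. To direct a chain one has to eliminate $n$ links that point the wrong way, and the only tool is the substitution of terms into terms. If each elimination had to run twice through the directed chain built so far, the length would double $n$ times. In fact an elimination costs nothing: a backward link can be replaced by a single forward link.

\begin{theorem}\label{thm:upper}
Let $n\ge 0$. Every $\mathrm J(n)$ algebra is $\mathrm{DJ}(2n+1)$.
\end{theorem}

Hence $m_n\le 2n+1$ for every sequence as in the Problem, and $2n+1<c^n$ for every $c>1$ and all large $n$. The answer to the Problem is no.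

\begin{theorem}\label{thm:sharp}
For every $n\ge 1$ there is a finite algebra that is $\mathrm J(n)$ and not $\mathrm{DJ}(2n)$; the least $m$ for which it is $\mathrm{DJ}(m)$ is exactly $2n+1$.
\end{theorem}

For an algebra with J\'onsson terms, call the least $n$ with $\mathrm J(n)$ its \emph{least $\mathrm J$-length} and the least $m$ with $\mathrm{DJ}(m)$ its \emph{least $\mathrm{DJ}$-length}.

\begin{theorem}\label{thm:pairs}
Every $\mathrm{DJ}(m)$ algebra is $\mathrm J(m-1)$. A pair $(n,m)$ with $n\ge0$ and $m\ge1$ is the pair of least $\mathrm J$-length and least $\mathrm{DJ}$-length of some algebra if and only if $n+1\le m\le 2n+1$.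
\end{theorem}

Section~\ref{sec:digraph} translates both conditions into walks in a digraph. Section~\ref{sec:one} treats $n=1$ by hand, and Section~\ref{sec:reverse} proves Theorem~\ref{thm:upper}. Section~\ref{sec:chain} constructs algebras on a finite chain for the two extreme cases $m=2n+1$ and $m=n+1$, and Section~\ref{sec:pairs} combines them.

\section{The digraph of special terms}\label{sec:digraph}

Fix an algebra $\mathbf A$. An operation $f$ on $A$ is \emph{idempotent} if $f(v,\dots,v)=v$ for all $v\in A$. Special operations are idempotent, and a composite of idempotent operations is idempotent. Let $F$ be the set of idempotent binary term operations of $\mathbf A$. It contains the two projections, which we denote by $x$ and $y$. If $t$ is an idempotent $k$-ary term operation and $p_1,\dots,p_k\in F$, then the composite $t(p_1,\dots,p_k)$, computed pointwise, lies in $F$. In particular the elements of $F$ act on $F$: for $a,p,r\in F$ we have $a(p,r)\in F$, and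
\[ a(x,y)=a,\qquad a(p,p)=p,\qquad x(p,r)=p,\qquad y(p,r)=r .\]
Since everything is computed pointwise, an identity of $\mathbf A$ stays true when elements of $F$ are substituted for its variables. For instance, if $a=t(x,x,y)$ then $a(p,r)=t(p,p,r)$.

For $a,b\in F$ write $a\to b$ if there is a special term operation $t$ with
\[ a=t(x,x,y),\qquad b=t(x,y,y),\]
and say that $t$ \emph{witnesses} the edge. A \emph{walk of length $k$} from $a_0$ to $a_k$ is a sequence $a_0,\dots,a_k$ in $F$ together with a choice, for each $1\le i\le k$, of a \emph{forward} edge $a_{i-1}\to a_i$ or a \emph{backward} edge $a_{i-1}\leftarrow a_i$. The walk is \emph{directed} if all its edges are forward, and \emph{alternating} if the $i$-th edge is forward for odd $i$ and backward for even $i$.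

\begin{lemma}\label{lem:translate}
The algebra $\mathbf A$ is $\mathrm{DJ}(m)$ if and only if there is a directed walk of length $m$ from $x$ to $y$. It is $\mathrm J(n)$ if and only if there is an alternating walk of length $2n+1$ from $x$ to $y$.
\end{lemma}

\begin{proof}
Given $D_1,\dots,D_m$, put $a_0=x$ and $a_i=D_i(x,y,y)$; the identities say that $D_i$ witnesses $a_{i-1}\to a_i$ and that $a_m=y$. Given $J_1,\dots,J_{2n+1}$, put $a_0=x$, $a_i=J_i(x,y,y)$ for odd $i$ and $a_i=J_i(x,x,y)$ for even $i\geq 2$; the identities say that $J_i$ witnesses $a_{i-1}\to a_i$ for odd $i$ and $a_i\to a_{i-1}$ for even $i$, and that $a_{2n+1}=y$. Conversely, terms witnessing the edges of a walk of the stated kind satisfy the identities, because consecutive edges share a vertex.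
\end{proof}

\begin{lemma}\label{lem:loops}
We have $p\to p$ for every $p\in F$. Consequently $\mathrm J(n)$ implies $\mathrm J(n+1)$, $\mathrm{DJ}(m)$ implies $\mathrm{DJ}(m+1)$, and $\mathrm{DJ}(m)$ implies $\mathrm J(m-1)$.
\end{lemma}

\begin{proof}
The operation $t(x,y,z)=p(x,z)$ is special because $p$ is idempotent, and $t(x,x,y)=p=t(x,y,y)$. A loop can be counted as a forward or as a backward edge. Appending loops at $y$ gives the first two implications. For the third, a directed walk $x\to a_1\to\dots\to a_{m-1}\to y$ gives the alternating walk $x\to a_1\leftarrow a_1\to a_2\leftarrow a_2\to\dots\to y$ of length $2m-1=2(m-1)+1$.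
\end{proof}

The two bounds in Theorem~\ref{thm:pairs} now have a plain meaning. When $m=n+1$, a shortest alternating walk does no better than a directed walk padded with loops, so the backward edges gain nothing. When $m=2n+1$, each backward edge gains as much as a forward one.

\section{One backward edge}\label{sec:one}

Let $\mathbf A$ be $\mathrm J(1)$. The alternating walk is $x\to a\leftarrow b\to y$, where
\[ a=J_1(x,y,y)=J_2(x,y,y),\qquad b=J_2(x,x,y)=J_3(x,x,y).\]
One cannot expect the edge $b\to a$ itself to be reversible. In Example~\ref{ex:two} we have $x\to x\vee y$, but $x\vee y\to x$ would need $t(0,0,1)=1$ and $t(0,1,1)=0$, which is impossible because all term operations there are monotone. So the vertices have to change.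

We still want to cross $J_2$ in the wrong direction, from an expression of the shape $J_2(p,r,r)$ to one of the shape $J_2(p',p',r')$. A composite $J_2(s_1,s_2,s_3)$ does this if $s_1$ moves $p$ to $p'$, $s_3$ moves $r$ to $r'$, and $s_2$ moves $r$ to $p'$. The three edges $x\to a$, $b\to y$ and $b\to a$ of the given walk have exactly this shape, with $p=x$, $p'=a$, $r=b$, $r'=y$. This gives the middle term below; the other two lead from $x$ to its starting point and from its endpoint to $y$:
\begin{align*}
D_1(x,y,z)&=J_1\bigl(x,\,J_2(x,x,y),\,J_2(x,x,z)\bigr),\\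
D_2(x,y,z)&=J_2\bigl(J_1(x,y,z),\,J_2(x,y,z),\,J_3(x,y,z)\bigr),\\
D_3(x,y,z)&=J_3\bigl(J_1(x,z,z),\,J_1(y,z,z),\,z\bigr).
\end{align*}
Substituting, and using $J_i(v,v,v)=v$, we obtain
\[
\begin{array}{c|ccc}
 & (x,x,y) & (x,y,y) & (x,y,x)\\ \hline
D_1 & J_1(x,x,b)=x & J_1(x,b,b) & J_1(x,b,x)=x\\
D_2 & J_2(x,b,b) & J_2(a,a,y) & J_2(x,x,x)=x\\
D_3 & J_3(a,a,y) & J_3(a,y,y)=y & J_3(x,J_1(y,x,x),x)=x
\end{array}
\]
The identities $J_1(x,y,y)=J_2(x,y,y)$ and $J_2(x,x,y)=J_3(x,x,y)$ give $J_1(x,b,b)=J_2(x,b,b)$ and $J_2(a,a,y)=J_3(a,a,y)$. Thus $\mathbf A$ is $\mathrm{DJ}(3)$, through the directed walk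
\begin{equation}\label{eq:one}
x\;\to\; a(x,b)\;\to\; b(a,y)\;\to\; y .
\end{equation}

Two points should be kept from this computation. First, $D_1$ and $D_3$ are special although their middle arguments are not: a special outer term ignores its middle argument once the outer arguments agree. Second, the term $D_2$ uses two accidents of the case $n=1$, namely that $a$ is one edge away from $x$ and that $b$ is one edge away from $y$. The general proof has to do without both.

\section{Reversing an edge}\label{sec:reverse}

\subsection*{Substitution rules}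
The middle argument of a special term may move along a coarser relation than $\to$. For $p,q\in F$ write $p\rightsquigarrow q$ if there is an idempotent ternary term operation $s$, not necessarily special, with $p=s(x,x,y)$ and $q=s(x,y,y)$. We need a supply of such pairs that is closed under concatenation, so we also write $p\sqsubseteq q$ if $q=h(p,y)$ for some $h\in F$.

\begin{lemma}\label{lem:basic}
Let $p,q,r,p',q',r'\in F$.
\begin{enumerate}
\item[(1)] If $p\to q$, then $p\rightsquigarrow q$.
\item[(2)] The relation $\sqsubseteq$ is reflexive and transitive, $p\sqsubseteq y$, and $p\sqsubseteq q$ implies $p\rightsquigarrow q$.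
\item[(3)] If $t$ is special, $p\to p'$, $q\rightsquigarrow q'$ and $r\to r'$, then $t(p,q,r)\to t(p',q',r')$.
\end{enumerate}
\end{lemma}

\begin{proof}
(1) Special operations are idempotent.

(2) Taking $h=x$ and $h=y$ gives $p\sqsubseteq p$ and $p\sqsubseteq y$. If $q=h(p,y)$ and $r=g(q,y)$, then $r=k(p,y)$ for $k=g(h,y)\in F$. If $q=h(p,y)$, put $s(x,y,z)=h(p(x,z),p(y,z))$. Then $s(x,x,y)=h(p,p)=p$ and $s(x,y,y)=h(p,p(y,y))=h(p,y)=q$, by the idempotence of $h$ and of $p$.

(3) Let $s_1,s_3$ be special operations witnessing $p\to p'$ and $r\to r'$, and let $s_2$ be as in the definition of $q\rightsquigarrow q'$. The composite $s=t(s_1,s_2,s_3)$ is special, since $s(x,y,x)=t(x,s_2(x,y,x),x)=x$, and it satisfies $s(x,x,y)=t(p,q,r)$ and $s(x,y,y)=t(p',q',r')$.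
\end{proof}

Part (3) is the only place where the identity $t(x,y,x)=x$ does real work. Without that identity the conditions of Definition~\ref{def:J} would hold in every algebra, because the projection $t(x,y,z)=y$ links $x$ to $y$. Part (3) yields two rules in which the witnessing terms no longer appear.

\begin{lemma}\label{lem:rules}
Let $a\to b$, $p\to p'$ and $r\to r'$.
\begin{enumerate}
\item[(F)] If $p\rightsquigarrow r'$, then $a(p,r)\to b(p',r')$.
\item[(B)] If $r\rightsquigarrow p'$, then $b(p,r)\to a(p',r')$.
\end{enumerate}
\end{lemma}

\begin{proof}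
Let $t$ witness $a\to b$, so that $a(u,v)=t(u,u,v)$ and $b(u,v)=t(u,v,v)$ for all $u,v\in F$. By Lemma~\ref{lem:basic}(3), $t(p,p,r)\to t(p',r',r')$ under the hypothesis of (F), and $t(p,r,r)\to t(p',p',r')$ under the hypothesis of (B).
\end{proof}

Since $p\rightsquigarrow y$ for every $p$, rule (F) with $r=r'=y$ needs no side condition:
\begin{equation}\label{eq:Fy}
a\to b\ \text{ and }\ p\to p'\quad\text{imply}\quad a(p,y)\to b(p',y).
\end{equation}
Rule (B) is the one that reverses an edge, and its side condition is the difficulty. If $y\rightsquigarrow x$ held, (B) with $p=p'=x$ and $r=r'=y$ would reverse every edge in place. By Section~\ref{sec:one} this fails in Example~\ref{ex:two}. The arguments in (B) must therefore be chosen so that the second argument before the step is related by $\rightsquigarrow$ to the first argument after it.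

\subsection*{The choice of the arguments}
Suppose that a walk begins with $x=a_0\to a_1\to\dots\to a_\ell\leftarrow b$. To apply (B) to the edge $b\to a_\ell$ we must reach a vertex $a_\ell(p,w)$ and step to $b(q,w')$, where $p\to q$, $w\to w'$ and $w\rightsquigarrow q$. The edge $b\to a_\ell$ itself provides a pair for the last condition: by \eqref{eq:Fy}, $b(p,y)\to a_\ell(p,y)$ for every $p$. So we take $w=b(p,y)$ and $q=a_\ell(p,y)$, and two requirements remain.

The first is $p\to a_\ell(p,y)$. For $\ell=1$ the choice $p=x$ works, as in Section~\ref{sec:one}. For larger $\ell$ we let the first argument advance by one edge during each of the first $\ell$ steps; the elements $u_i$ in the proof of Lemma~\ref{lem:reverse} are designed so that the relation $u_{i-1}\to a_i(u_{i-1},y)$ persists.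

The second is to continue from $b(q,w')$ to $y$. In \eqref{eq:one} we could take $w'=y$ and follow the image of the old walk under $d\mapsto d(q,y)$. In general $w=b(p,y)$ has no edge to $y$, and what \eqref{eq:Fy} offers is $w'=b(q,y)$. The second argument then has to travel to $y$ along with the vertex. This leads to the map
\[ \varphi_q\colon F\to F,\qquad \varphi_q(d)=d\bigl(q,\,d(q,y)\bigr).\]

\begin{lemma}\label{lem:phi}
For every $q\in F$ we have $\varphi_q(y)=y$, and $c\to d$ implies $\varphi_q(c)\to\varphi_q(d)$.
\end{lemma}

\begin{proof}
Since $y$ is the second projection, $\varphi_q(y)=y(q,y)=y$. Let $c\to d$. By \eqref{eq:Fy} with $q\to q$ we get $c(q,y)\to d(q,y)$. Also $q\sqsubseteq d(q,y)$, hence $q\rightsquigarrow d(q,y)$. Rule (F) for the edges $c\to d$, $q\to q$, $c(q,y)\to d(q,y)$ gives the claim.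
\end{proof}

\begin{lemma}[Reversal]\label{lem:reverse}
Let $x=a_0\to a_1\to\dots\to a_\ell\leftarrow b$ with $\ell\ge0$. Then there are $q\in F$ and a directed walk of length $\ell+1$ from $x$ to $\varphi_q(b)$.
\end{lemma}

\begin{proof}
Put $u_{-1}=x$ and $u_i=a_i(u_{i-1},y)$ for $0\le i\le\ell$; thus $u_0=x$. We claim that
\begin{equation}\label{eq:u}
u_{i-1}\to u_i\qquad(0\le i\le \ell).
\end{equation}
For $i=0$ this is the loop at $x$. If it holds for some $i<\ell$, then \eqref{eq:Fy} for the edges $a_i\to a_{i+1}$ and $u_{i-1}\to u_i$ gives $u_i=a_i(u_{i-1},y)\to a_{i+1}(u_i,y)=u_{i+1}$.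

Put $p=u_{\ell-1}$, $q=u_\ell=a_\ell(p,y)$ and $w=b(p,y)$. By definition $u_{-1}\sqsubseteq u_0\sqsubseteq\dots\sqsubseteq u_{\ell-1}=p\sqsubseteq w$, so Lemma~\ref{lem:basic}(2) gives
\begin{equation}\label{eq:uw}
u_{i-1}\rightsquigarrow w\qquad(0\le i\le\ell).
\end{equation}
The new walk is
\[ x=a_0(u_{-1},w)\to a_1(u_0,w)\to\dots\to a_\ell(u_{\ell-1},w)\to\varphi_q(b).\]
Its first vertex is $x$ because $a_0$ is the first projection. For $0\le i<\ell$, the edge $a_i(u_{i-1},w)\to a_{i+1}(u_i,w)$ is rule (F) for $a_i\to a_{i+1}$, $u_{i-1}\to u_i$ and $w\to w$, with side condition \eqref{eq:uw}. For the last edge we apply rule (B) to $b\to a_\ell$. We have $p\to q$ by \eqref{eq:u}. By \eqref{eq:Fy} for $b\to b$ and $p\to q$ we have $w\to b(q,y)$. By \eqref{eq:Fy} for $b\to a_\ell$ and $p\to p$ we have $w\to q$, hence $w\rightsquigarrow q$, which is the side condition. Therefore $a_\ell(p,w)\to b(q,b(q,y))=\varphi_q(b)$.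
\end{proof}

For $x\to a\leftarrow b\to y$ the proof gives $p=x$, $q=a$, $w=b$ and the walk $x\to a(x,b)\to b(a,b(a,y))\to y$, which differs from \eqref{eq:one} only in the choice of $w'$.

\begin{proposition}\label{prop:direct}
If there is a walk of length $k$ from $x$ to $y$, then there is a directed walk of length $k$ from $x$ to $y$.
\end{proposition}

\begin{proof}
We use induction on the number of backward edges. Let $x=a_0,a_1,\dots,a_k=y$ be a walk whose first backward edge is the $(\ell+1)$-st. Lemma~\ref{lem:reverse} with $b=a_{\ell+1}$ gives $q$ and a directed walk of length $\ell+1$ from $x$ to $\varphi_q(a_{\ell+1})$. By Lemma~\ref{lem:phi}, the sequence $\varphi_q(a_{\ell+1}),\dots,\varphi_q(a_k)=y$ is a walk whose edges have the same directions as those of $a_{\ell+1},\dots,a_k$. The concatenation is a walk of length $k$ from $x$ to $y$ with one backward edge fewer.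
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:upper}]
If $\mathbf A$ is $\mathrm J(n)$, Lemma~\ref{lem:translate} gives a walk of length $2n+1$ from $x$ to $y$. By Proposition~\ref{prop:direct} there is a directed walk of the same length, and by Lemma~\ref{lem:translate} again $\mathbf A$ is $\mathrm{DJ}(2n+1)$.
\end{proof}

The doubling imagined in the introduction does not occur because the two runs through the initial segment, one by the outer operations $a_i$ and one by the first arguments $u_i$, take place simultaneously. The price is paid in the nesting of the terms, not in their number.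

\section{Algebras on a chain}\label{sec:chain}

To show that walks from $x$ to $y$ are long, we look for an integer-valued function on $F$ that takes the values $0$ at $x$ and $k$ at $y$ and changes by at most $1$ along every edge. The simplest candidate is evaluation: take the universe $P=\{0,1,\dots,k\}$ and the function $a\mapsto a(0,k)$. We need an algebra on $P$ with binary operations $x=\pi_0\to\pi_1\to\dots\to\pi_k=y$, where $\pi_i(0,k)=i$, and with no special term that jumps further. Fix $k\ge2$.

\subsection*{Operations with a level}
Let $\operatorname{med}$ denote the median of three integers. It is monotone in each argument, being the maximum of the three pairwise minima. It commutes with adding $1$ to all arguments, so it changes by at most $1$ when each argument changes by at most $1$. For $0\le i\le k$ and $\alpha,\gamma\in P$ put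
\[ \pi_i(\alpha,\gamma)=\begin{cases}\operatorname{med}(\alpha,i,\gamma)&\text{if }\alpha\le\gamma,\\ \operatorname{med}(\alpha,k-i,\gamma)&\text{if }\alpha>\gamma.\end{cases}\]
As $i$ runs from $0$ to $k$, a marker sweeps the chain, upward if $\alpha\le\gamma$ and downward if $\alpha>\gamma$, and $\pi_i(\alpha,\gamma)$ is the point of the interval between $\alpha$ and $\gamma$ nearest to the marker. Thus $\pi_i(\alpha,\gamma)$ lies between $\alpha$ and $\gamma$, $\pi_i(\alpha,\alpha)=\alpha$, $\pi_0(\alpha,\gamma)=\alpha$, $\pi_k(\alpha,\gamma)=\gamma$ and $\pi_i(0,k)=i$. For $0<i<k$ we have $\pi_i(0,1)=\operatorname{med}(0,i,1)=1$ and $\pi_i(1,0)=\operatorname{med}(1,k-i,0)=1$, so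
\begin{equation}\label{eq:max}
\pi_i(\alpha,\gamma)=\max(\alpha,\gamma)\qquad(0<i<k,\ \ \alpha,\gamma\in\{0,1\}).
\end{equation}

For $1\le i\le k$, a ternary operation $f$ on $P$ \emph{has level $i$} if
\[ f(\alpha,\beta,\gamma)\in\{\pi_{i-1}(\alpha,\gamma),\,\pi_i(\alpha,\gamma)\}\qquad\text{for all }\alpha,\beta,\gamma\in P.\]
The middle argument only decides between two consecutive positions of the marker. Such an $f$ satisfies $f(\alpha,\beta,\alpha)=\alpha$, and it maps $\{0,1\}^3$ into $\{0,1\}$. A \emph{leveled algebra} is an algebra on $P$ whose basic operations are ternary and have a level.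

Let $E=\{(\alpha,\alpha')\in P^2:|\alpha-\alpha'|\le1\}$ and $L=P^2$. For a ternary operation $f$ and $R,S,T\subseteq P^2$, let $f(R,S,T)$ be the set of pairs $(f(\alpha,\beta,\gamma),f(\alpha',\beta',\gamma'))$ with $(\alpha,\alpha')\in R$, $(\beta,\beta')\in S$, $(\gamma,\gamma')\in T$.

\begin{lemma}\label{lem:absorb}
Let $f$ have level $i$. Then
\begin{enumerate}
\item[(a)] $f(E,L,E)\subseteq E$;
\item[(b)] if $i=1$, then $f(E,L,L)\subseteq E$;
\item[(c)] if $i=k$, then $f(L,L,E)\subseteq E$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $(\alpha,\alpha'),(\gamma,\gamma')\in E$. The two values of $f$ have the form $\delta=\pi_j(\alpha,\gamma)$ and $\delta'=\pi_{j'}(\alpha',\gamma')$ with $|j-j'|\le1$. If $\alpha\le\gamma$ and $\alpha'\le\gamma'$, or if $\alpha>\gamma$ and $\alpha'>\gamma'$, then $\delta$ and $\delta'$ are medians of triples that differ by at most $1$ in each place, so $|\delta-\delta'|\le1$. If $\alpha\le\gamma$ and $\alpha'>\gamma'$, then $\alpha\le\delta\le\gamma$ and $\gamma'\le\delta'\le\alpha'$, so $-1\le\alpha-\alpha'\le\delta-\delta'\le\gamma-\gamma'\le1$. The fourth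 case is the third with the primed and unprimed letters exchanged.

For (b) and (c) put $V(0)=\{0,1\}$, $V(k)=\{k-1,k\}$ and $V(\alpha)=\{\alpha\}$ for $0<\alpha<k$. If $|\alpha-\alpha'|\le1$, then elements of $V(\alpha)$ and $V(\alpha')$ differ by at most $1$: for $\alpha=\alpha'$ and for $0<\alpha,\alpha'<k$ this is immediate, and otherwise, since $k\ge2$, we compare $V(0)$ with $V(1)=\{1\}$ or $V(k)$ with $V(k-1)=\{k-1\}$. As $\alpha\in V(\alpha)$, $\pi_0(\alpha,\gamma)=\alpha$ and $\pi_k(\alpha,\gamma)=\gamma$, it suffices to show that $\pi_1(\alpha,\gamma)\in V(\alpha)$ and $\pi_{k-1}(\alpha,\gamma)\in V(\gamma)$.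

(b) If $\alpha\le\gamma$, then $\operatorname{med}(\alpha,1,\gamma)$ equals $\alpha$ for $\alpha\ge1$ and lies in $\{0,1\}$ for $\alpha=0$. If $\alpha>\gamma$, then $\operatorname{med}(\alpha,k-1,\gamma)$ equals $\alpha$ for $\alpha\le k-1$ and equals $k-1$ for $\alpha=k$.

(c) If $\alpha\le\gamma$, then $\operatorname{med}(\alpha,k-1,\gamma)$ equals $\gamma$ for $\gamma\le k-1$ and lies in $\{k-1,k\}$ for $\gamma=k$. If $\alpha>\gamma$, then $\operatorname{med}(\alpha,1,\gamma)$ equals $\gamma$ for $\gamma\ge1$ and equals $1$ for $\gamma=0$.
\end{proof}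

We want $t(E,L,E)\subseteq E$ for every special term operation $t$, not only for the basic ones. Part (a) alone does not give this by induction, because a special term may have subterms in outer positions that are not special. For example, if $f(x,x,y)=x$, then $f(x,z,y)$ is special and has $y$ in an outer position; this is why (b) and (c) are needed. To organize the induction we must know which subterms have their values in $E$. The subset $\{0,1\}$ of $P$, on which the operations are bounded below by variables as in Example~\ref{ex:two}, keeps this record: $0$ stands for $E$ and $1$ for $L$.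

\begin{lemma}\label{lem:record}
Let $\mathbf A$ be a leveled algebra, $R_0=E$ and $R_1=L$. For every ternary term $t$ and every $\sigma\in\{0,1\}^3$ we have $t(\sigma)\in\{0,1\}$ and $t(R_{\sigma_1},R_{\sigma_2},R_{\sigma_3})\subseteq R_{t(\sigma)}$.
\end{lemma}

\begin{proof}
We use induction on $t$. For a variable both statements hold by definition. Let $t=f(t_1,t_2,t_3)$ with $f$ basic of level $i$, and let $\tau_l=t_l(\sigma)\in\{0,1\}$. Then $t(\sigma)=f(\tau_1,\tau_2,\tau_3)\in\{0,1\}$, and by induction the set in question is contained in $f(R_{\tau_1},R_{\tau_2},R_{\tau_3})$. If $t(\sigma)=1$ there is nothing to prove, so let $f(\tau_1,\tau_2,\tau_3)=0$. We use \eqref{eq:max} and $k\ge2$. If $i=1$, the value $0$ is $\tau_1$ or $\max(\tau_1,\tau_3)$, so $\tau_1=0$ and Lemma~\ref{lem:absorb}(b) applies. If $i=k$, it is $\max(\tau_1,\tau_3)$ or $\tau_3$, so $\tau_3=0$ and (c) applies. If $1<i<k$, it is $\max(\tau_1,\tau_3)$, so $\tau_1=\tau_3=0$ and (a) applies.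
\end{proof}

\begin{proposition}\label{prop:lower}
In a leveled algebra, $a\to b$ implies $|a(0,k)-b(0,k)|\le1$. Hence every walk from $x$ to $y$ has length at least $k$.
\end{proposition}

\begin{proof}
Let $t$ witness $a\to b$. Since $t$ is special, $t(0,1,0)=0$, so $t(E,L,E)\subseteq E$ by Lemma~\ref{lem:record}. The pairs $(0,0)\in E$, $(0,k)\in L$, $(k,k)\in E$ give $(t(0,0,k),t(0,k,k))\in E$, and this pair is $(a(0,k),b(0,k))$. Along a walk from $x$ to $y$ the value at $(0,k)$ goes from $0$ to $k$.
\end{proof}

\subsection*{Two families}
It remains to supply edges. For the case $m=2n+1$ we want the edges between $\pi_{i-1}$ and $\pi_i$ in both directions. For the case $m=n+1$ we want backward edges to be useless, and this will follow if all operations are monotone. So we choose monotone operations for the forward edges. For $1\le i\le k$ let $\theta_i(\beta)=\operatorname{med}(i-1,\beta,i)$, which is $i-1$ for $\beta\le i-1$ and $i$ for $\beta\ge i$, and define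
\[ D_i(\alpha,\beta,\gamma)=\begin{cases}\operatorname{med}(\alpha,\theta_i(\beta),\gamma)&\text{if }\alpha\le\gamma,\\ \operatorname{med}(\alpha,\theta_{k+1-i}(\beta),\gamma)&\text{if }\alpha>\gamma,\end{cases}\]
\[ D_i'(\alpha,\beta,\gamma)=\begin{cases}\pi_i(\alpha,\gamma)&\text{if }\beta=\alpha,\\ \pi_{i-1}(\alpha,\gamma)&\text{if }\beta\ne\alpha.\end{cases}\]

\begin{lemma}\label{lem:D}
The operations $D_i$ and $D_i'$ have level $i$, the operation $D_i$ is monotone in each argument, and for all $\alpha,\gamma\in P$
\[ D_i(\alpha,\alpha,\gamma)=\pi_{i-1}(\alpha,\gamma)=D_i'(\alpha,\gamma,\gamma),\qquad D_i(\alpha,\gamma,\gamma)=\pi_i(\alpha,\gamma)=D_i'(\alpha,\alpha,\gamma).\]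
\end{lemma}

\begin{proof}
The statements about $D_i'$ follow from its definition; for $D_i'(\alpha,\gamma,\gamma)$ with $\gamma=\alpha$ both sides equal $\alpha$. Put $j=k+1-i$. Since $\theta_i$ takes the values $i-1,i$ and $\theta_j$ takes the values $j=k-(i-1)$ and $j-1=k-i$, the operation $D_i$ has level $i$.

Let $\alpha\le\gamma$. If $\alpha\le i-1$, then $\theta_i(\alpha)=i-1$; if $\alpha\ge i$, then both $\operatorname{med}(\alpha,i,\gamma)$ and $\operatorname{med}(\alpha,i-1,\gamma)$ equal $\alpha$. So $D_i(\alpha,\alpha,\gamma)=\pi_{i-1}(\alpha,\gamma)$. If $\gamma\ge i$, then $\theta_i(\gamma)=i$; if $\gamma\le i-1$, then both medians equal $\gamma$. So $D_i(\alpha,\gamma,\gamma)=\pi_i(\alpha,\gamma)$.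

Let $\alpha>\gamma$. If $\alpha\ge j$, then $\theta_j(\alpha)=j$; if $\alpha\le j-1$, then both $\operatorname{med}(\alpha,j-1,\gamma)$ and $\operatorname{med}(\alpha,j,\gamma)$ equal $\alpha$. So $D_i(\alpha,\alpha,\gamma)=\operatorname{med}(\alpha,j,\gamma)=\pi_{i-1}(\alpha,\gamma)$. If $\gamma\le j-1$, then $\theta_j(\gamma)=j-1$; if $\gamma\ge j$, then both medians equal $\gamma$. So $D_i(\alpha,\gamma,\gamma)=\operatorname{med}(\alpha,j-1,\gamma)=\pi_i(\alpha,\gamma)$.

For monotonicity let $\alpha\le\alpha'$, $\beta\le\beta'$, $\gamma\le\gamma'$, with values $\delta$ and $\delta'$. If both triples fall under the same case of the definition, then $\delta\le\delta'$ because $\operatorname{med}$ and the maps $\theta$ are monotone. If $\alpha\le\gamma$ and $\alpha'>\gamma'$, then $\delta\le\gamma\le\gamma'\le\delta'$. If $\alpha>\gamma$ and $\alpha'\le\gamma'$, then $\delta\le\alpha\le\alpha'\le\delta'$.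
\end{proof}

Let $\mathbf B_k=(P;D_1,\dots,D_k,D_1',\dots,D_k')$ and $\mathbf C_k=(P;D_1,\dots,D_k)$. Both are leveled algebras with $k+1$ elements. By Lemma~\ref{lem:D}, $D_i$ witnesses $\pi_{i-1}\to\pi_i$ in both algebras, and $D_i'$ witnesses $\pi_i\to\pi_{i-1}$ in $\mathbf B_k$.

\begin{proposition}\label{prop:BC}
Let $k\ge2$. Both $\mathbf B_k$ and $\mathbf C_k$ have least $\mathrm{DJ}$-length $k$. The least $\mathrm J$-length is $\lfloor k/2\rfloor$ for $\mathbf B_k$ and $k-1$ for $\mathbf C_k$.
\end{proposition}

\begin{proof}
We use Lemma~\ref{lem:translate} throughout. The directed walk $x=\pi_0\to\pi_1\to\dots\to\pi_k=y$ shows that both algebras are $\mathrm{DJ}(k)$, and no shorter walk exists by Proposition~\ref{prop:lower}.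

In $\mathbf B_k$, pass from $\pi_{i-1}$ to $\pi_i$ by the forward edge $D_i$ for odd $i$ and by the backward edge $D_i'$ for even $i$, and append a forward loop at $y$ if $k$ is even. This is an alternating walk of length $2\lfloor k/2\rfloor+1$, so $\mathbf B_k$ is $\mathrm J(\lfloor k/2\rfloor)$. If $\mathbf B_k$ is $\mathrm J(n)$, then $2n+1\ge k$ by Proposition~\ref{prop:lower}, and for an integer $n$ this means $n\ge\lfloor k/2\rfloor$.

The algebra $\mathbf C_k$ is $\mathrm J(k-1)$ by Lemma~\ref{lem:loops}. Its term operations are composites of monotone operations, hence monotone. So if $t$ witnesses $a\to b$, then $a(0,k)=t(0,0,k)\le t(0,k,k)=b(0,k)$. Along an alternating walk of length $2n+1$ from $x$ to $y$, the value at $(0,k)$ rises by at most $1$ on each of the $n+1$ forward edges, by Proposition~\ref{prop:lower}, and does not rise on a backward edge. Hence $k\le n+1$.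
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:sharp}]
Let $n\ge1$ and $k=2n+1$. By Proposition~\ref{prop:BC}, the finite algebra $\mathbf B_{2n+1}$ is $\mathrm J(n)$ and has least $\mathrm{DJ}$-length $2n+1$; in particular it is not $\mathrm{DJ}(2n)$.
\end{proof}

For $n=1$ this is the four-element algebra $\mathbf B_3$, with J\'onsson terms $D_1,D_2',D_3$ along the walk $\pi_0\to\pi_1\leftarrow\pi_2\to\pi_3$. The three terms found in Section~\ref{sec:one} therefore cannot be replaced by two.

\section{The possible pairs of lengths}\label{sec:pairs}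

The algebras $\mathbf B_k$ and $\mathbf C_k$ give the extreme pairs. For the intermediate ones we need a product in which the terms of the two factors can be chosen independently, so that a condition holds in the product exactly when it holds in both factors. For algebras $\mathbf B$ and $\mathbf C$ let $\mathbf B\otimes\mathbf C$ be the algebra on $B\times C$ whose basic operations are all operations
\[ (s,t)\bigl((b_1,c_1),(b_2,c_2),(b_3,c_3)\bigr)=\bigl(s(b_1,b_2,b_3),\,t(c_1,c_2,c_3)\bigr),\]
where $s$ is a ternary term operation of $\mathbf B$ and $t$ is one of $\mathbf C$.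

\begin{lemma}\label{lem:product}
If $\mathbf B$ and $\mathbf C$ have J\'onsson terms, then the least $\mathrm J$-length of $\mathbf B\otimes\mathbf C$ is the maximum of those of $\mathbf B$ and $\mathbf C$, and the same holds for the least $\mathrm{DJ}$-length.
\end{lemma}

\begin{proof}
The ternary term operations of $\mathbf B\otimes\mathbf C$ are exactly the pairs $(s,t)$: each pair is a basic operation, the three projections are pairs of projections, and a composite of pairs is the pair of the composites. An identity of Definition~\ref{def:J} holds for pairs if and only if it holds in each coordinate. Hence $\mathbf B\otimes\mathbf C$ is $\mathrm J(l)$ if and only if both $\mathbf B$ and $\mathbf C$ are, and likewise for $\mathrm{DJ}(l)$. By Lemma~\ref{lem:loops}, each factor has the property for all $l$ from its least length on, so the least common $l$ is the maximum.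
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:pairs}]
The first statement is part of Lemma~\ref{lem:loops}. If $n$ and $m$ are the least lengths of an algebra, it gives $n\le m-1$, and Theorem~\ref{thm:upper} gives $m\le 2n+1$.

Conversely, let $n+1\le m\le 2n+1$. If $n=0$, then $m=1$, and the set $\{0,1\}$ with the majority operation has least lengths $0$ and $1$. Let $n\ge1$, so that $m\ge n+1\ge 2$, and consider $\mathbf B_m\otimes\mathbf C_{n+1}$. By Proposition~\ref{prop:BC} and Lemma~\ref{lem:product}, its least $\mathrm J$-length is $\max(\lfloor m/2\rfloor,n)$, which is $n$ because $m\le2n+1$. Its least $\mathrm{DJ}$-length is $\max(m,n+1)=m$.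
\end{proof}

\begin{thebibliography}{1}

\bibitem{KKMM}
Alexandr Kazda, Marcin Kozik, Ralph McKenzie, Matthew Moore,
\emph{Absorption and directed J\'{o}nsson terms},
arXiv:1502.01072 (2015).

\end{thebibliography}
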